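# Completely regular semigroup varieties and the modular law in the lattice of all semigroup varieties

## 1. Three words of length three

We look at semigroups with zero that satisfy $xyzt=0$ and $x^3=0$. (A law $w=0$ abbreviates the laws $wy=w=yw$, with $y$ a letter not in $w$.) Call a word *dead* if it has length at least $4$ or is the cube of a letter, and *live* otherwise. Under these two laws all dead words are equal to $0$. For distinct letters $a,b$ the words $aab$, $aba$, $baa$ are live. Now add laws that concern only these three words, and obtain three varieties: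

- $\mathcal X$, with the extra law $x^2y=xyx$;
- $\mathcal Y$, with the extra laws $x^2y=xyx$ and $yx^2=0$;
- $\mathcal Z$, with the extra laws $x^2y=yx^2$ and $xyx=0$.

Clearly $\mathcal Y\subseteq\mathcal X$. Which words are equal in each variety? I claim the following classes, where $(a,b)$ runs over all ordered pairs of distinct letters and every word not mentioned is alone in its class.

- In $\mathcal X$: the classes $\{aab,aba\}$, and the class of all dead words.
- In $\mathcal Y$: the classes $\{aab,aba\}$, and one class consisting of all dead words and all words $baa$.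
- In $\mathcal Z$: the classes $\{aab,baa\}$, and one class consisting of all dead words and all words $aba$.

The laws force all these equalities. They force no others, because each of the three partitions is already compatible with multiplication and with substitution. Indeed, multiplying a word of length $3$ by anything gives a dead word, and products with dead words are dead. A substitution sends dead words to dead words. It sends $aab,aba,baa$ either to words of the same three shapes in a new pair of distinct letters, or (if $a,b$ go to the same letter) all to one cube, or to words of length at least $4$; in the last two cases all three images are dead.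

Now compute. An equality that holds in both $\mathcal Y$ and $\mathcal Z$ can only join two dead words: $aab$ and $aba$ are separated in $\mathcal Z$, a word $baa$ is not zero in $\mathcal Z$, and two different words $baa$, $b'a'a'$ are separated in $\mathcal Z$. So $\mathcal Y\vee\mathcal Z$, the variety generated by $\mathcal Y\cup\mathcal Z$, is defined by $xyzt=0$, $x^3=0$ alone, and it contains $\mathcal X$. On the other side, in $\mathcal X\cap\mathcal Z$ we have $x^2y=xyx=0$ and $yx^2=x^2y=0$, so $\mathcal X\cap\mathcal Z\subseteq\mathcal Y$. Therefore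
$$\mathcal X\cap(\mathcal Y\vee\mathcal Z)=\mathcal X,\qquad \mathcal Y\vee(\mathcal X\cap\mathcal Z)=\mathcal Y,$$
and $\mathcal X\ne\mathcal Y$ since $yx^2=0$ fails in $\mathcal X$. The modular law fails here with $\mathcal X$ on top.

The example lives on words that, once multiplied, are lost: nothing can be undone. What happens at the opposite extreme, when every element of every semigroup in $\mathcal X$ lies in a subgroup and so can be undone locally?

## 2. Upper-modular elements, completely regular varieties, and the dictionary with congruences

**Definition.** $\mathbf{SEM}$ is the lattice of all semigroup varieties ordered by inclusion. The meet is intersection, and the join $\mathcal X\vee\mathcal Y$ is the variety generated by $\mathcal X\cup\mathcal Y$. An element $x$ of a lattice $L$ is *upper-modular* if for all $y,z\in L$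
$$y\le x\ \Longrightarrow\ x\wedge(y\vee z)=y\vee(x\wedge z).$$
A semigroup variety is called upper-modular if it is an upper-modular element of $\mathbf{SEM}$.

The variety $\mathcal X$ of Section 1 is not upper-modular. The top of any lattice is upper-modular, since for $x=1$ both sides equal $y\vee z$. So is every atom $x$: for $y=0$ both sides are $x\wedge z$, and for $y=x$ both sides are $x$.

**Definition.** A semigroup is *completely regular* if it is a union of groups. A semigroup variety is completely regular if all its members are.

Examples are the variety $\mathcal{SL}$ of semilattices, the variety of all bands ($x^2=x$), and any semigroup variety consisting of groups.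

The question, from B. M. Vernikov, "Special elements in lattices of semigroup varieties", arXiv:1309.0228 (2013), is whether every completely regular semigroup variety is upper-modular. The answer is yes.

**Theorem B.** Every completely regular semigroup variety $\mathcal X$ is an upper-modular element of $\mathbf{SEM}$.

We translate this into congruences. Let $F=X^+$ be the free semigroup over a countably infinite alphabet $X$, and $F^1=X^*$. A variety $\mathcal V$ corresponds to the set $\nu$ of all pairs $(f,g)$ such that $\mathcal V$ satisfies $f=g$. This $\nu$ is a *fully invariant congruence* on $F$ (f.i.c. for short): a congruence closed under all endomorphisms of $F$. The correspondence is an anti-isomorphism of lattices. We always let $\mathcal X,\mathcal Y,\mathcal Z$ correspond to $\xi,\eta,\zeta$. A meet of varieties becomes a join of congruences, which is the transitive closure of the union; a join of varieties becomes the intersection. We write $\xi\zeta\xi$ for the product of relations: $(u,v)\in\xi\zeta\xi$ means $u\,\xi\,u'\,\zeta\,v'\,\xi\,v$ for some $u',v'$.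

**Content.** Let $c(w)$ be the set of letters of $w$, and let $c=\{(f,g):c(f)=c(g)\}$. This is the f.i.c. of $\mathcal{SL}$. So $\mathcal{SL}\subseteq\mathcal V$ if and only if $\nu\subseteq c$; in that case $\nu$ is called *content-preserving*. Put $\mathcal V^+=\mathcal V\vee\mathcal{SL}$; its f.i.c. is $\nu\cap c$. For example, $xyx=xy$ respects content, while $xy=x$ does not.

**Exponent.** An f.i.c. $\xi$ *has exponent $n$* ($n\ge1$) if $(w,w^{n+1})\in\xi$ for all $w\in F$. Bands have exponent $1$. If $\mathcal X$ is completely regular, its free semigroup on one generator $x$ is a union of groups; the identity of the subgroup containing $x$ is some power $x^n$, so $x^{n+1}=x$ there and $\xi$ has exponent $n$. Conversely, $a^{n+1}=a$ makes $\{a,\dots,a^n\}$ a cyclic group, so an f.i.c. with an exponent belongs to a completely regular variety.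

In this language, for $\mathcal Y\subseteq\mathcal X$, that is $\xi\subseteq\eta$, the equation $\mathcal X\wedge(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee(\mathcal X\wedge\mathcal Z)$ reads
$$\xi\vee(\eta\cap\zeta)=\eta\cap(\xi\vee\zeta).\tag{1}$$

**Lemma 1.** If $\xi\vee\zeta=\xi\zeta\xi$, then (1) holds for every f.i.c. $\eta\supseteq\xi$.

*Proof.* The inclusion $\subseteq$ is clear, since $\xi$ and $\eta\cap\zeta$ both lie in $\eta$ and in $\xi\vee\zeta$. Conversely, let $(u,v)\in\eta$ and $u\,\xi\,u'\,\zeta\,v'\,\xi\,v$. As $\xi\subseteq\eta$, we get $u'\,\eta\,u\,\eta\,v\,\eta\,v'$. So $(u',v')\in\eta\cap\zeta$, and $(u,v)\in\xi\vee(\eta\cap\zeta)$. $\square$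

When is $\xi\vee\zeta=\xi\zeta\xi$? The relation $\xi\zeta\xi$ is reflexive and symmetric, contains $\xi\cup\zeta$, and lies in $\xi\vee\zeta$. So the equality holds exactly when $\xi\zeta\xi$ is transitive. Transitivity says: whenever
$$u\;\xi\;u'\;\zeta\;v'\;\xi\;v''\;\zeta\;w''\;\xi\;w,\tag{2}$$
there are $U\,\xi\,u$ and $W\,\xi\,w$ with $U\,\zeta\,W$. (Two chains $u\,\xi\,u'\,\zeta\,v'\,\xi\,v$ and $v\,\xi\,v''\,\zeta\,w''\,\xi\,w$ combine to (2).)

## 3. Varieties of groups, and two ways in which the group formula breaks

Suppose that $\mathcal X$ consists of groups of exponent dividing $n$, so that $F/\xi$ is a group in which $[w]^n=1$ for all $w$. Given (2), set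
$$U=u'\,(v')^{2n-1}\,v'',\qquad W=v'\,(v')^{2n-1}\,w''.\tag{3}$$
Factor by factor $U\,\zeta\,W$, because $u'\,\zeta\,v'$ and $v''\,\zeta\,w''$. Modulo $\xi$ we have $[v'']=[v']$, so $[U]=[u][v']^{2n}=[u]$ and $[W]=[v']^{2n}[w]=[w]$. Hence $\xi\zeta\xi$ is transitive for every $\zeta$, and by Lemma 1 every variety of groups of finite exponent is upper-modular.

A sensible plan is to use (3) for all completely regular $\mathcal X$. It breaks in two places.

**First obstruction.** In (3) we cancelled $[v']^{2n}$ next to $[u]$. In a completely regular semigroup $[v']^{2n}$ is an idempotent, but it is the identity of the subgroup around $[v']$ and need not fix $[u]$. Take for $\mathcal X$ the right zero semigroups ($xy=y$, $n=1$): the $\xi$-class of a word is its last letter, and $U=u'v'v''$ has the last letter of $v''$, not that of $u$.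

**Second obstruction.** Sometimes $\xi\vee\zeta=\xi\zeta\xi$ is just false. Let $\mathcal X=\mathcal{SL}$, so $\xi=c$, and let $\mathcal Z$ be the variety of left zero semigroups, so $\zeta$ means "same first letter". Then $x\,\zeta\,xy\,\xi\,yx\,\zeta\,y$, so $(x,y)\in\xi\vee\zeta$. If $x\,\xi\,f\,\zeta\,g\,\xi\,y$, then $f=x^i$ and $g=y^j$ have different first letters, a contradiction. So $(x,y)\notin\xi\zeta\xi$. The modular equation itself survives in this case: any identity failing in $\mathcal{SL}$ yields, over $\mathcal{SL}$, either $x=y$ or $xy=x$, and the latter gives $x=xy=yx=y$. So $\mathcal{SL}$ is an atom.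

We treat the two obstructions separately. First we forbid the second one, by assuming that $\xi$ and $\zeta$ are content-preserving, and prove:

**Theorem A.** Let $\xi,\zeta$ be content-preserving f.i.c.'s and let $\xi$ have exponent $n$. Then $\xi\vee\zeta=\xi\zeta\xi$.

Sections 4 to 7 prove Theorem A; Sections 8 and 9 remove the assumption on $\mathcal{SL}$.

## 4. The completely simple blocks of words with fixed content

We need precise control of how idempotents fail to cancel. A *completely simple* semigroup is a simple semigroup that is a union of groups. By Rees's theorem it can be written as $D=I\times G\times\Lambda$ with $G$ a group and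
$$(i,g,\lambda)(j,h,\mu)=(i,\,g\,p_{\lambda j}\,h,\,\mu),\qquad p_{\lambda j}\in G.$$
Here $\mathcal R$-related means same first coordinate, $\mathcal L$-related means same last coordinate, and $\mathcal H=\mathcal R\cap\mathcal L$. We read off, for $a,b\in D$:

- the $\mathcal R$-class of $a$ is $aD$, and the $\mathcal L$-class is $Da$;
- $ab\mathrel{\mathcal R}a$ and $ab\mathrel{\mathcal L}b$, so $aba\mathrel{\mathcal H}a$;
- each $\mathcal H$-class $H_a$ is a group; if $D$ satisfies $a^{n+1}=a$, then $a^n$ is the identity of $H_a$, hence $a\mathrel{\mathcal H}b$ implies $a^n=b^n$, and $a^nba^n\in H_a$ for all $b\in D$.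

Clifford's theorem says that a completely regular semigroup is a semilattice of completely simple semigroups, the components being its $\mathcal J$-classes.

For a finite nonempty $A\subset X$ let $F_A=\{w:c(w)=A\}$.

**Lemma 2.** Let $\xi\subseteq c$ be an f.i.c. of exponent $n$. Then $D_A=F_A/\xi$ is a completely simple semigroup satisfying $a^{n+1}=a$.

*Proof.* $F/\xi$ is completely regular, hence a semilattice of completely simple semigroups. The component of a word is the product, in the semilattice, of the components of its letters, so it depends only on the content. Hence $D_A$ lies inside one completely simple component. For $a,b\in D_A$ we have, in that component, $aba\mathrel{\mathcal H}a$, and $(aba)^n$ is the identity of $H_a$. So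
$$a=(aba)^na=a\cdot b\cdot a(aba)^{n-1}a\in D_AbD_A .$$
Thus $D_A$ is simple. It is a union of groups because $a^{n+1}=a$. $\square$

*Example.* For bands and $A=\{x,y\}$, the block $D_A$ is $\{xy,xyx,yx,yxy\}$. Its $\mathcal R$-classes are $\{xy,xyx\}$ and $\{yx,yxy\}$ (first letter), its $\mathcal L$-classes are given by the last letter, and $\mathcal H$ is equality.

For $f,g\in F_A$ write $f\,R_\xi\,g$, $f\,L_\xi\,g$, $f\,H_\xi\,g$ if the classes $[f],[g]$ are $\mathcal R$-, $\mathcal L$-, $\mathcal H$-related in $D_A$. The main computing rule is
$$f\in F_A,\ s\in F^1,\ c(s)\subseteq A\ \Longrightarrow\ fs\,R_\xi\,f\ \text{ and }\ sf\,L_\xi\,f.\tag{4}$$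
Indeed $[fs]=[f^{n+1}s]=[f][f^ns]\in[f]D_A$, as $f^ns\in F_A$; the other half is dual. In words: *the $R_\xi$-class of a word is not changed by whatever we append, as long as no new letters come in.*

## 5. Repairing the group formula by a sandwich

Let $\xi,\zeta$ be as in Theorem A and let (2) be given. All six words have the same content $A$. If we multiply everything on both sides by a word $e_u$ with $e_u\,\xi\,u^n$, we land in the group $H_{[u]}$, where the calculation with (3) is legitimate. For $W$ we need in the same way a word $e_w\,\xi\,w^n$. But to compare $U$ and $W$ factor by factor we also need $e_u\,\zeta\,e_w$. The obvious candidates $u^n,w^n$ need not be $\zeta$-related. So the whole problem is to find $\zeta$-related words in the right $\mathcal H$-classes. And $\mathcal H=\mathcal R\cap\mathcal L$, so it is enough to find $\zeta$-related words in the right $\mathcal R$-classes, and dually for $\mathcal L$, and multiply.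

For $m\ge1$ consider two statements. Each is about *all* pairs of content-preserving f.i.c.'s $\xi,\zeta$ such that $\xi$ has an exponent $n$, all $A$ with $|A|=m$, and all words in $F_A$ forming a chain (2).

**S(m).** There are $U\,\xi\,u$ and $W\,\xi\,w$ with $U\,\zeta\,W$.

**P(m).** There are $p_u,p_w\in F_A$ with $p_u\,R_\xi\,u$, $p_w\,R_\xi\,w$ and $p_u\,\zeta\,p_w$.

If S(m) holds for all $m$, then $\xi\zeta\xi$ is transitive and Theorem A follows. Reversing all words turns f.i.c.'s into f.i.c.'s and keeps "content-preserving" and "exponent $n$". So P(m) implies its left-right dual: there are $q_u,q_w\in F_A$ with $q_u\,L_\xi\,u$, $q_w\,L_\xi\,w$, $q_u\,\zeta\,q_w$.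

**Lemma 3.** P(m) implies S(m).

*Proof.* **Step 1: build the idempotents.** The aim is $e_u\,\zeta\,e_w$ with $e_u\,\xi\,u^n$ and $e_w\,\xi\,w^n$. Take $p$'s and $q$'s as above and put $e_u=(p_uq_u)^n$, $e_w=(p_wq_w)^n$. Then $e_u\,\zeta\,e_w$. Since $[p_uq_u]\mathrel{\mathcal R}[p_u]\mathrel{\mathcal R}[u]$ and $[p_uq_u]\mathrel{\mathcal L}[q_u]\mathrel{\mathcal L}[u]$, we have $[p_uq_u]\mathrel{\mathcal H}[u]$, so $[e_u]=[u^n]$. In the same way $[e_w]=[w^n]$.

**Step 2: sandwich (3).** The aim is to produce $U$ and $W$. Let
$$\begin{aligned}U&=e_uu'e_u\,(e_uv'e_u)^{2n-1}\,e_uv''e_u,\\ W&=e_wv'e_w\,(e_wv'e_w)^{2n-1}\,e_ww''e_w .\end{aligned}$$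
Factor by factor, $U\,\zeta\,W$, since $e_u\,\zeta\,e_w$, $u'\,\zeta\,v'$ and $v''\,\zeta\,w''$.

**Step 3: compute modulo $\xi$.** The aim is $U\,\xi\,u$ and $W\,\xi\,w$. First, $[e_uu'e_u]=[u^nuu^n]=[u]$. Since $v'\,\xi\,v''$, the element $b=[e_uv'e_u]=[e_uv''e_u]$ lies in the group $H_{[u]}$, so $b^{2n}=[u^n]$. Hence $[U]=[u]\,b^{2n-1}\,b=[u][u^n]=[u]$. Similarly, with $b'=[e_wv'e_w]\in H_{[w]}$ and $[e_ww''e_w]=[w^nww^n]=[w]$, we get $[W]=b'^{\,2n}[w]=[w^n][w]=[w]$. $\square$

## 6. Prefixes up to the last new letter

It remains to prove P(m): to find $\zeta$-related words in prescribed $\mathcal R$-classes. By (4), an $R_\xi$-class looks only at the beginning of a word, up to the point where all letters have appeared. This suggests induction on the number of letters, passing to prefixes.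

**Definition.** $\mathrm{ofo}(w)$, the *order of first occurrences*, is the list of the letters of $w$ ordered by first occurrence. An f.i.c. $\omega$ *preserves ofo* if $f\,\omega\,g$ implies $\mathrm{ofo}(f)=\mathrm{ofo}(g)$.

For example, $\mathrm{ofo}(yxyzx)=(y,x,z)$. The relation $\mathrm{ofo}(f)=\mathrm{ofo}(g)$ is itself an f.i.c.: the list for a product, or for an image under an endomorphism, is determined by the lists of first occurrences one starts from.

Suppose $\omega$ preserves ofo, $f\,\omega\,g$, and $z$ is the last letter of their common list. Write $f=f_0zf_1$, $g=g_0zg_1$ with $z\notin c(f_0)\cup c(g_0)$. One would like to conclude $f_0\,\omega\,g_0$ and use induction with the same congruence. This is false. Let $\omega$ mean "same ofo and same last letter". Then $xyxz\;\omega\;xyz$, but $xyx$ and $xy$ are not $\omega$-related. So we must replace $\omega$ by the relation that the prefixes do satisfy.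

**Definition.** Let $\omega$ be an f.i.c. preserving ofo. Define $f\,\tau_\omega\,g$ if there are a letter $z\notin c(f)\cup c(g)$ and $s,s'\in F^1$ with $fzs\;\omega\;gzs'$.

*Example.* For $\omega$ = "same ofo and same last letter", $f\,\tau_\omega\,g$ if and only if $\mathrm{ofo}(f)=\mathrm{ofo}(g)$: if the lists agree, then $fz\,\omega\,gz$; the converse is part (i) of the next lemma.

**Lemma 4.** Let $\omega$ be an f.i.c. preserving ofo.

(i) $f\,\tau_\omega\,g$ implies $\mathrm{ofo}(f)=\mathrm{ofo}(g)$, so $c(f)=c(g)$.

(ii) If $f\,\tau_\omega\,g$, then for *every* letter $z\notin c(f)$ there are $s,s'\in(c(f)\cup\{z\})^*$ with $fzs\;\omega\;gzs'$.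

(iii) If $f\,\tau_\omega\,g\,\tau_\omega\,h$ and $z\notin c(f)$, there are $S_1,S_2,S_3\in(c(f)\cup\{z\})^*$ with $fzS_1\;\omega\;gzS_2\;\omega\;hzS_3$.

(iv) $\tau_\omega$ is an f.i.c. containing $\omega$ and preserving ofo.

*Proof.* (i) Let $fzs\;\omega\;gzs'$ with $z\notin c(f)\cup c(g)$. The list $\mathrm{ofo}(fzs)$ begins with $\mathrm{ofo}(f),z$, and $\mathrm{ofo}(gzs')$ begins with $\mathrm{ofo}(g),z$. The two lists are equal, so the parts before $z$ are equal.

(ii) Apply to a defining relation the endomorphism that fixes the letters of $c(f)=c(g)$ and sends every other letter to $z$.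

(iii) By (i) all three words have the same content. By (ii) take $fzs\,\omega\,gzs'$ and $gzr\,\omega\,hzr'$ with $s,s',r,r'\in(c(f)\cup\{z\})^*$. The two relations have different words following $gz$, and we must make them agree. Let $\theta$ be the endomorphism with $z\mapsto zs'$ that fixes all other letters. Applying $\theta$ to the second relation gives $gzs'\theta(r)\;\omega\;hzs'\theta(r')$. Multiplying the first on the right by $\theta(r)$ gives $fzs\,\theta(r)\;\omega\;gzs'\theta(r)$. Take $S_1=s\theta(r)$, $S_2=s'\theta(r)$, $S_3=s'\theta(r')$.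

(iv) Reflexivity and symmetry are clear, and transitivity is (iii). If $f\,\omega\,g$, then $fz\,\omega\,gz$ for a letter $z\notin c(f)\cup c(g)$, so $\omega\subseteq\tau_\omega$. By (i), $\tau_\omega$ preserves ofo.

For compatibility with multiplication, let $f\,\tau_\omega\,g$ and $h\in F$. By (ii) choose $z\notin c(fh)$ and $s,s'\in(c(f)\cup\{z\})^*$ with $fzs\,\omega\,gzs'$. Then $hfzs\,\omega\,hgzs'$, so $hf\,\tau_\omega\,hg$. Substituting $z\mapsto hz$ in $fzs\,\omega\,gzs'$ leaves $f$ and $g$ unchanged, and gives a relation of the form $(fh)z\cdots\;\omega\;(gh)z\cdots$ with $z\notin c(fh)=c(gh)$; so $fh\,\tau_\omega\,gh$.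

For full invariance, let $\theta$ be an endomorphism and keep $fzs\,\omega\,gzs'$ as above. Let $\theta'$ agree with $\theta$ on $c(f)$ and send $z$ to a letter $z_1\notin c(\theta(f))=c(\theta(g))$. Then $\theta(f)z_1\theta'(s)\;\omega\;\theta(g)z_1\theta'(s')$, so $\theta(f)\,\tau_\omega\,\theta(g)$. $\square$

## 7. Induction on the number of letters

**Lemma 5.** P(1) holds, and S(m−1) implies P(m) for $m\ge2$.

*Proof.* **Step 1: one letter.** The aim is P(1). If $A=\{t\}$, then $D_A$ is generated by $[t]$, so it is a commutative completely simple semigroup, that is, a group. So $R_\xi$ is universal on $F_A$, and $p_u=p_w=t$ will do.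

From now on $m\ge2$, and a chain (2) in $F_A$ with $|A|=m$ is given. If $\zeta$ does not preserve the order of first occurrences, some pair in $\zeta$ lets us exchange beginnings of words, and we use it to connect the class of $u$ to that of $w$. If $\xi$ has such a pair, then $u$ and $w$ turn out to be $R_\xi$-related already. If neither has one, we use prefixes and S(m−1).

**Step 2: two normal forms for a bad pair.** The aim is to have pairs into which we can substitute.

(α) *Suppose a content-preserving f.i.c. $\omega$ contains a pair of words with different first letters $x\ne y$, in this order.* Both words contain both letters. Replacing every letter other than $y$ by $x$ gives $(\alpha,\beta)\in\omega$ with $c(\alpha)=c(\beta)=\{x,y\}$, $\alpha\in xF^1$, $\beta\in yF^1$. Write $\alpha(f,g)$ for the result of $x\mapsto f$, $y\mapsto g$, and similarly $\beta(f,g)$.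

(β) *Suppose $\omega$ is content-preserving and preserves first letters, but not ofo.* Then some pair in $\omega$ has two different orderings of the same set of letters as its lists. So there are letters $x,y$ with $x$ occurring first before $y$ in the left word and $y$ before $x$ in the right word. Let $q$ be the common first letter of the two words. Then $q\ne x$ and $q\ne y$, since $q$ precedes all other letters in both words. Sending all letters except $x,y$ to $q$ gives $(\alpha,\beta)\in\omega$ with $c(\alpha)=c(\beta)=\{q,x,y\}$, $\alpha\in q^ixF^1$, $\beta\in q^jyF^1$, $i,j\ge1$. Write $\alpha(e,f,g)$ for the result of $q\mapsto e$, $x\mapsto f$, $y\mapsto g$, and similarly $\beta(e,f,g)$.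

**Step 3: $\zeta$ does not preserve first letters.** The aim is to use $\zeta$ to switch beginnings. Take $(\alpha,\beta)\in\zeta$ as in (α), and put $p_u=\alpha(u,w)\in uF^1$, $p_w=\beta(u,w)\in wF^1$. These words lie in $F_A$, and $p_u\,\zeta\,p_w$. By (4), $p_u\,R_\xi\,u$ and $p_w\,R_\xi\,w$.

**Step 4: $\xi$ does not preserve first letters.** The aim is to see that there is nothing to connect. Take $(\alpha,\beta)\in\xi$ as in (α). For $f,g\in F_A$, (4) gives
$$f\;R_\xi\;\alpha(f,g)\;\xi\;\beta(f,g)\;R_\xi\;g .$$
So $R_\xi$ is universal on $F_A$, and we take $p_u=p_w=u$.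

**Step 5: both preserve first letters, but at least one does not preserve ofo.** The aim is to repeat Steps 3 and 4 with a common first letter in front. All words in (2) have the same first letter $t$. If $f\in F_A$ begins with $t$, then $t^{nk}f\;\xi\;f$ for $k\ge1$, because $t^{nk+1}\,\xi\,t$. Hence, by (4),
$$t^{nk}fs\;R_\xi\;f\qquad\text{whenever } f\in F_A\text{ begins with }t,\ k\ge1,\ c(s)\subseteq A.\tag{5}$$

If $\zeta$ does not preserve ofo, take $(\alpha,\beta)\in\zeta$ as in (β) and put
$$p_u=\alpha(t^n,u,w)\in t^{ni}uF^1,\qquad p_w=\beta(t^n,u,w)\in t^{nj}wF^1 .$$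
Then $p_u\,\zeta\,p_w$, both have content $A$, and by (5) $p_u\,R_\xi\,u$ and $p_w\,R_\xi\,w$.

If $\xi$ does not preserve ofo, take $(\alpha,\beta)\in\xi$ as in (β). By (5),
$$u\;R_\xi\;\alpha(t^n,u,w)\;\xi\;\beta(t^n,u,w)\;R_\xi\;w,$$
so $u\,R_\xi\,w$ and we take $p_u=p_w=u$.

**Step 6: both preserve ofo.** The aim is to go down to prefixes, apply S(m−1) there, and come back. All words in (2) have the same ofo; let $z$ be its last letter and $B=A\setminus\{z\}$, which is nonempty as $m\ge2$. Write each word $f$ of (2) as $f=f_0zf_1$ with $c(f_0)=B$. By the definition of $\tau_\xi$ and $\tau_\zeta$, (2) yields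
$$u_0\;\tau_\xi\;u_0'\;\tau_\zeta\;v_0'\;\tau_\xi\;v_0''\;\tau_\zeta\;w_0''\;\tau_\xi\;w_0$$
in $F_B$. By Lemma 4, $\tau_\xi$ and $\tau_\zeta$ are content-preserving f.i.c.'s, and $\tau_\xi\supseteq\xi$ has exponent $n$. Since S(m−1) speaks about all such pairs, it applies to $\tau_\xi,\tau_\zeta$ and gives $U_0\,\tau_\xi\,u_0$ and $W_0\,\tau_\xi\,w_0$ with $U_0\,\tau_\zeta\,W_0$. These words have content $B$. By Lemma 4(ii) with $\omega=\zeta$ there are $S,S'\in A^*$ with
$$p_u:=U_0zS\;\;\zeta\;\;p_w:=W_0zS' .$$
Both lie in $F_A$. By Lemma 4(ii) with $\omega=\xi$ there are $s,s'\in A^*$ with $U_0zs\;\xi\;u_0zs'$. Now (4) gives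
$$p_u\;R_\xi\;U_0z\;R_\xi\;U_0zs\;\xi\;u_0zs'\;R_\xi\;u_0z\;R_\xi\;u ,$$
since $U_0z$ and $u_0z$ already have content $A$. The same argument gives $p_w\,R_\xi\,w$. This is P(m). $\square$

Note that Step 6 changes the pair of congruences. This is why S(m) and P(m) were stated for all pairs at once.

*Proof of Theorem A.* By Lemmas 5 and 3 we have P(1), S(1), P(2), S(2), and so on. So S(m) holds for all $m$, the relation $\xi\zeta\xi$ is transitive, and $\xi\vee\zeta=\xi\zeta\xi$. $\blacksquare$

**Corollary 1.** If $\mathcal X$ is completely regular, $\mathcal{SL}\subseteq\mathcal X$, $\mathcal{SL}\subseteq\mathcal Z$ and $\mathcal Y\subseteq\mathcal X$, then $\mathcal X\wedge(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee(\mathcal X\wedge\mathcal Z)$.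

*Proof.* Theorem A and Lemma 1. $\square$

## 8. Adding semilattices and taking them away again

For general $\mathcal X,\mathcal Y,\mathcal Z$ we can apply Corollary 1 to $\mathcal X^+,\mathcal Y^+,\mathcal Z^+$. To come back we have to know how $\mathcal V\mapsto\mathcal V^+$ behaves. It respects joins: $(\mathcal Y\vee\mathcal Z)^+=\mathcal Y^+\vee\mathcal Z^+$. For meets we need a lemma. Moreover, $\mathcal V^+$ does not determine $\mathcal V$: the trivial variety and $\mathcal{SL}$ both have $\mathcal{SL}$ as their image. So we need two more lemmas to recover what is lost.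

**Lemma 6.** If $\mathcal X$ is completely regular and $\mathcal Z$ is arbitrary, then $(\mathcal X\wedge\mathcal Z)^+=\mathcal X^+\wedge\mathcal Z^+$.

*Proof.* Put ${\sim}=(c\cap\xi)\vee(c\cap\zeta)$. We need $c\cap(\xi\vee\zeta)\subseteq{\sim}$; the reverse inclusion is trivial. Let $n$ be an exponent of $\xi$. Then $\sim$ is content-preserving and has exponent $n$, since $w$ and $w^{n+1}$ have the same content.

**Step 1: force the content to be constant along the chain.** Let $c(u)=c(v)=A$, and let $u=w_0,w_1,\dots,w_k=v$ with consecutive pairs in $\xi\cup\zeta$. Mapping letters outside $A$ into $A$ and fixing the letters of $A$, we may assume that all $w_i\in A^+$. The contents of the $w_i$ may still be different subsets of $A$. But all words $u^nw_i$ have content $A$, and consecutive ones are related by $c\cap\xi$ or $c\cap\zeta$. So $u\sim u^nu\sim u^nv$. Using the words $w_iu^n$ we get $u\sim uu^n\sim vu^n$.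

**Step 2: conclude in one block.** By Lemma 2, $F_A/{\sim}$ is completely simple. There $[u]=[u^nv]\mathrel{\mathcal L}[v]$ and $[u]=[vu^n]\mathrel{\mathcal R}[v]$. So $[u]\mathrel{\mathcal H}[v]$, hence $[u^n]=[v^n]$, and $[u]=[u^nv]=[v^nv]=[v]$. $\square$

If $\mathcal{SL}\not\subseteq\mathcal V$, then $\mathcal V$ satisfies some $f=g$ with a letter $y\in c(f)\setminus c(g)$. Sending all other letters to $x$, we see that
$$\mathcal V\ \text{ satisfies an identity }\ a(x,y)=x^k\ \text{ with }y\in c(a),\ k\ge1.\tag{6}$$
For left zero semigroups, $xy=x$ is such an identity.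

**Lemma 7.** If $\mathcal{SL}\subseteq\mathcal Y\vee\mathcal Z$, then $\mathcal{SL}\subseteq\mathcal Y$ or $\mathcal{SL}\subseteq\mathcal Z$.

*Proof.* Otherwise, by (6), $\mathcal Y$ satisfies $a_1(x,y)=x^{k_1}$ and $\mathcal Z$ satisfies $a_2(x,y)=x^{k_2}$ with $y\in c(a_1)$ and $y\in c(a_2)$. Consider the identity
$$a_1(x,a_2(x,y))=a_1(x,x^{k_2}).$$
It holds in $\mathcal Y$, where both sides equal $x^{k_1}$. It holds in $\mathcal Z$, where $a_2(x,y)=x^{k_2}$. So it holds in $\mathcal Y\vee\mathcal Z$. But $y$ occurs only on the left, so it fails in $\mathcal{SL}$, a contradiction. $\square$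

**Lemma 8.** A completely regular variety $\mathcal P$ whose f.i.c. has exponent $n$, with $\mathcal{SL}\not\subseteq\mathcal P$, satisfies $x=(xyx)^nx$.

*Proof.* Let $S\in\mathcal P$ and $d,e\in S$. By (6), $d^k=a(d,e)\in S^1eS^1$. Also $d=d^{nk+1}=d^k\cdot d^{nk+1-k}$, so $d$ and $d^k$ are $\mathcal J$-related. Hence $J_d\le J_e$, and by symmetry $J_d=J_e$. So $S$ has a single $\mathcal J$-class, and by Clifford's theorem $S$ is completely simple. Then $ded\mathrel{\mathcal H}d$ and $(ded)^n$ is the identity of $H_d$, so $d=(ded)^nd$. $\square$

The use of Lemma 8 is this: the two sides of $x=(xyx)^nx$ have different contents, so it turns arbitrary identities into content-preserving ones.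

## 9. Proof of Theorem B

Let $\xi$ have exponent $n$, let $\mathcal Y\subseteq\mathcal X$, and let $\mathcal Z$ be arbitrary. Put
$$\mathcal P=\mathcal X\wedge(\mathcal Y\vee\mathcal Z),\qquad \mathcal Q=\mathcal Y\vee(\mathcal X\wedge\mathcal Z).$$
Since $\mathcal Y$ and $\mathcal X\wedge\mathcal Z$ lie in both $\mathcal X$ and $\mathcal Y\vee\mathcal Z$, we have $\mathcal Q\subseteq\mathcal P\subseteq\mathcal X$.

**Step 1: $\mathcal P^+=\mathcal Q^+$.** This step applies Corollary 1 after adding semilattices. The variety $\mathcal X^+$ is completely regular, since $\xi\cap c$ has exponent $n$. By Lemma 6, then Corollary 1 for $\mathcal X^+,\mathcal Y^+,\mathcal Z^+$, then Lemma 6 again,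
$$\mathcal P^+=\mathcal X^+\wedge(\mathcal Y^+\vee\mathcal Z^+)=\mathcal Y^+\vee(\mathcal X^+\wedge\mathcal Z^+)=\mathcal Y^+\vee(\mathcal X\wedge\mathcal Z)^+=\mathcal Q^+ .$$

**Step 2: the case $\mathcal{SL}\subseteq\mathcal P$.** The aim is to see that $\mathcal{SL}\subseteq\mathcal Q$ too, so that the plus signs do nothing. We have $\mathcal{SL}\subseteq\mathcal X$ and $\mathcal{SL}\subseteq\mathcal Y\vee\mathcal Z$. By Lemma 7, $\mathcal{SL}\subseteq\mathcal Y$ or $\mathcal{SL}\subseteq\mathcal Z$; in the second case $\mathcal{SL}\subseteq\mathcal X\wedge\mathcal Z$. In both cases $\mathcal{SL}\subseteq\mathcal Q$. So $\mathcal P=\mathcal P^+=\mathcal Q^+=\mathcal Q$.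

**Step 3: the case $\mathcal{SL}\not\subseteq\mathcal P$.** The aim is to show that every identity $f=g$ of $\mathcal Q$ holds in $\mathcal P$. From $f=g$ it follows that
$$(fgf)^nf=(gfg)^ng\tag{7}$$
holds in $\mathcal Q$. Both sides of (7) have content $c(f)\cup c(g)$, so (7) also holds in $\mathcal{SL}$, hence in $\mathcal Q^+=\mathcal P^+\supseteq\mathcal P$. The f.i.c. of $\mathcal P$ contains $\xi$ and so has exponent $n$. By Lemma 8, $\mathcal P$ satisfies $f=(fgf)^nf$ and $g=(gfg)^ng$. With (7), $\mathcal P$ satisfies $f=g$. So $\mathcal P\subseteq\mathcal Q$, and $\mathcal P=\mathcal Q$. $\blacksquare$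

## 10. When three factors suffice

The same lemmas show exactly which half of the second obstruction in Section 3 has to be excluded.

**Theorem C.** Let $\mathcal X$ be completely regular and $\mathcal Z$ any semigroup variety. If $\mathcal{SL}\subseteq\mathcal Z$ or $\mathcal{SL}\not\subseteq\mathcal X$, then $\xi\vee\zeta=\xi\zeta\xi$.

*Proof.* Let $\xi$ have exponent $n$. If $\mathcal{SL}\subseteq\mathcal X$ and $\mathcal{SL}\subseteq\mathcal Z$, this is Theorem A.

Let $\mathcal{SL}\not\subseteq\mathcal X$ and $(u,v)\in\xi\vee\zeta$. By Lemma 8, $u\;\xi\;u_1:=(uvu)^nu$ and $v\;\xi\;v_1:=(vuv)^nv$. The words $u_1,v_1$ have the same content, and $(u_1,v_1)\in\xi\vee\zeta$. By Lemma 6 and Theorem A (for $c\cap\xi$, which has exponent $n$, and $c\cap\zeta$),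
$$(u_1,v_1)\in c\cap(\xi\vee\zeta)=(c\cap\xi)\vee(c\cap\zeta)=(c\cap\xi)(c\cap\zeta)(c\cap\xi)\subseteq\xi\zeta\xi .$$
Hence $(u,v)\in\xi\zeta\xi$. $\square$

The hypothesis cannot be dropped: in the second obstruction of Section 3, $\mathcal X=\mathcal{SL}$ and $\mathcal Z$ consists of the left zero semigroups, so $\mathcal{SL}\subseteq\mathcal X$ and $\mathcal{SL}\not\subseteq\mathcal Z$, and $\xi\vee\zeta\ne\xi\zeta\xi$.

Nor do two factors suffice. Let $\mathcal X$ be the variety of bands and $\mathcal Z=\mathcal{SL}\vee\mathrm{var}\{xyz=0\}$. In $\mathrm{var}\{xyz=0\}$ two different words are equal exactly when both have length at least $3$. So $f\,\zeta\,g$ if and only if $f=g$, or $c(f)=c(g)$ and both lengths are at least $3$. We have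
$$xy\;\xi\;xyxy\;\zeta\;yxyx\;\xi\;yx .$$
But $xy$ and $yx$ are alone in their $\zeta$-classes, so $(xy,yx)\in\xi\zeta$ or $(xy,yx)\in\zeta\xi$ would give $xy\,\xi\,yx$. This is false, since $xy=yx$ fails in bands, for example in left zero bands.

## 11. The lattice of completely regular varieties, and completely regular parts of periodic varieties

**Corollary 2.** The completely regular semigroup varieties form a sublattice of $\mathbf{SEM}$ that is closed under subvarieties, and this sublattice is modular.

*Proof.* Closure under subvarieties, hence under meets, is clear. If $\xi$ has exponent $n$ and $\eta$ has exponent $m$, then $w\,\xi\,w^{nm+1}$ and $w\,\eta\,w^{nm+1}$, so $\xi\cap\eta$ has exponent $nm$. Thus joins of two completely regular varieties are completely regular. The modular law is Theorem B restricted to this sublattice. $\square$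

(For varieties of completely regular semigroups viewed as unary semigroups, modularity is a theorem of Pastijn and of Petrich and Reilly, 1990. It was not used above.)

A variety $\mathcal Z$ is *periodic* if it satisfies $x^p=x^{p+q}$ for some $p,q\ge1$. The variety of Section 1 defined by $xyzt=0$ and $x^3=0$ is periodic with $p=3$, $q=1$.

**Corollary 3.** For a periodic variety $\mathcal Z$ let $\mathrm{cr}(\mathcal Z)$ be the class of its completely regular members. Then $\mathrm{cr}(\mathcal Z)$ is a variety, and $\mathrm{cr}(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee\mathrm{cr}(\mathcal Z)$ for every completely regular $\mathcal Y$.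

*Proof.* Put $\mathcal{CR}_N=\mathrm{var}\{x=x^{N+1}\}$, a completely regular variety.

**Step 1: $\mathrm{cr}(\mathcal Z)$ is a meet.** This makes Theorem B applicable. Let $\mathcal Z$ satisfy $x^p=x^{p+q}$. If $g$ lies in a subgroup of a member of $\mathcal Z$, then $g^p=g^{p+q}$ gives $g^q=1$. So a completely regular member of $\mathcal Z$ satisfies $x=x^{q+1}$, hence $x=x^{N+1}$ whenever $q\mid N$. Conversely, members of $\mathcal{CR}_N$ are completely regular. Thus $\mathrm{cr}(\mathcal Z)=\mathcal Z\wedge\mathcal{CR}_N$ whenever $q\mid N$.

**Step 2: one $N$ for both sides.** Let $\eta$ have exponent $r$ and take $N=qr$. Then $\mathcal Y$ satisfies $x=x^{N+1}$, so $\mathcal Y\subseteq\mathcal{CR}_N$ and $\mathcal Y$ satisfies $x^p=x^{p+N}$. Also $\mathcal Z$ satisfies $x^p=x^{p+q}=\dots=x^{p+N}$. So $\mathcal Y\vee\mathcal Z$ satisfies $x^p=x^{p+N}$, and Step 1 applies to it with $N$ in place of $q$. By Theorem B for $\mathcal X=\mathcal{CR}_N$,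
$$\mathrm{cr}(\mathcal Y\vee\mathcal Z)=\mathcal{CR}_N\wedge(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee(\mathcal{CR}_N\wedge\mathcal Z)=\mathcal Y\vee\mathrm{cr}(\mathcal Z).\qquad\square$$

The converse of Theorem B is false: an upper-modular variety need not be completely regular. The variety of all semigroups is upper-modular, being the top of $\mathbf{SEM}$. So is $\mathrm{var}\{xy=0\}$, because it is an atom: in it all words of length at least $2$ are equal to $0$, and any further identity has the form $x=y$ or $x=0$ with distinct letters $x,y$, up to renaming, which makes the variety trivial. Neither variety is completely regular, since both contain the two-element semigroup $\{a,0\}$ with all products $0$, where $a$ lies in no subgroup.
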